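# Forgetting structure in an o-minimal theory: the home sort stays stably embedded

## 1. Half-lines after the order has been erased

Start with $(\mathbb Q,<)$. To a pair $(a,b)$ of rationals attach a set $H_{(a,b)}$: if $a\ne b$, it is the open half-line bounded by $a$ that contains $b$; if $a=b$, it is empty. Identify two pairs when they give the same set, and let $E$ be the set of classes. Thus $E$ has one element for each half-line $(-\infty,a)$, one for each half-line $(a,\infty)$, and one for $\emptyset$. Write $H_e$ for the set named by $e\in E$, and let $R(x,e)$ mean $x\in H_e$.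

Now erase the order. Keep only the two sorts $\mathbb Q$ and $E$ and the relation $R$. Somebody hands you the element $e$ with $H_e=(-\infty,0)$. Can you describe the set $H_e$ with a formula of the language $\{R\}$ whose parameters are rational numbers, without using $e$ or any other element of $E$?

The obvious parameter is the endpoint $0$. It is not enough. The reflection $x\mapsto -x$ permutes the half-lines, so it induces an automorphism of $(\mathbb Q,E;R)$. It fixes $0$ and moves $(-\infty,0)$ to $(0,\infty)$. A set definable over $0$ alone would be preserved.

But two parameters are enough. Consider the formula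
$$\mathrm{Btw}(x,a,b):\qquad \forall e\,\big(R(x,e)\wedge R(b,e)\to R(a,e)\big).$$
If $a$ is in the closed interval between $x$ and $b$, it holds, since every $H_e$ is convex. If $a$ is smaller than both $x$ and $b$, choose $m$ with $a<m<\min(x,b)$; the half-line $(m,\infty)$ shows that the formula fails. If $a$ is larger than both, argue symmetrically. So $\mathrm{Btw}(x,a,b)$ says that $a$ lies in the closed interval between $x$ and $b$, and
$$H_e=(-\infty,0)=\{x:\neg\,\mathrm{Btw}(x,0,-1)\}.$$
The extra point $-1$ marks a side.

Note how the order came back. Put $U=\{e\in E:-1\in H_e,\ 1\notin H_e\}$, that is, the half-lines $(-\infty,a)$ with $-1<a\le 1$, and for $-1\le z\le 1$ put $D(z)=\{e\in U: z\in H_e\}$. Then $D(z)\subseteq D(z')$ if and only if $z\ge z'$. Comparing the sets of names of the sets through $z$ and through $z'$ recovers the order on $[-1,1]$, up to direction.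

Did we have to be lucky? For some structures, yes. Let $V$ be the countable random graph and $V^*$ a second copy of its vertex set. Keep only the two sorts $V,V^*$ and the relation $R(x,e)$: "$x$ is adjacent to the vertex of which $e$ is the copy". For all finite disjoint $B,C\subseteq V$ there are infinitely many $e\in V^*$ related to everything in $B$ and nothing in $C$, and the same holds with $V,V^*$ exchanged. By back-and-forth, every finite partial isomorphism of $(V,V^*;R)$ that respects the sorts extends to an automorphism. In particular, if $s\subseteq V$ is finite and $x,x'\in V\setminus s$, some automorphism fixes $s$ pointwise and moves $x$ to $x'$. So a subset of $V$ definable over $s$ is finite or cofinite, while $\{x:R(x,e)\}$ is neither. No finite set of points of $V$ defines it.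

So we ask: for which structures does it never matter which part of the structure, and of the structure on its imaginaries, one forgets?

## 2. Reducts of $T^{eq}$, stable embeddedness, and two theorems

Let $T$ be a complete first-order theory in a language $L$, with set of sorts $\mathcal S$; for a one-sorted theory $\mathcal S$ consists of the single home sort. "Definable in a theory" without mention of parameters, and "$0$-definable", mean: by a formula of the relevant language, without parameters. Recall that $T^{eq}$ adds to $T$ a sort for every quotient of a finite product of sorts by a $0$-definable equivalence relation, together with the quotient map. In the one-sorted case the sorts are $M^r/\varepsilon$. Elements of these sorts are called imaginaries; elements of the home sort are called real.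

A **reduct of $T^{eq}$** is a theory obtained by keeping some of the sorts of $T^{eq}$, including the sorts $\mathcal S$, and some of the $0$-definable relations and functions of $T^{eq}$ on those sorts. Both examples of Section 1 are of this kind: $E$ is a quotient of $\mathbb Q^2$, and $V^*$ is $V^2$ modulo "same first coordinate".

**Definition 1.** A set of sorts $\mathcal S$ in a multi-sorted theory $T'$ is *stably embedded* in $T'$ if, in every model $M$ of $T'$, every relation on the sorts $\mathcal S$ that is definable with parameters from $M$ is definable with parameters from $\mathcal S(M)$.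

**Definition 2.** A theory $T$ with sorts $\mathcal S$ is *intrinsically stably embedded* (*istem*) if $\mathcal S$ is stably embedded in every reduct of $T^{eq}$. A structure is istem if its complete theory is.

The random graph is not istem, by Section 1. Every stable theory is istem: if $T$ is stable, so are $T^{eq}$ and all its reducts. The theory of dense linear orders without endpoints is istem.

**Definition 3.** A structure $M=(M,<,\dots)$, with $<$ a linear order on $M$, is *o-minimal* if every subset of $M$ definable with parameters from $M$ is a finite union of points and open intervals, the endpoints of the intervals lying in $M\cup\{-\infty,+\infty\}$. The order is not required to be dense.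

For instance $(\mathbb Q,<)$ is o-minimal, by quantifier elimination. The expansion of $(\mathbb Q,<)$ by the predicate $\{x\in\mathbb Q:x<\sqrt2\}$ is not: this convex set is infinite and has no supremum in $\mathbb Q\cup\{\pm\infty\}$, so it is not a finite union of points and intervals with endpoints in $\mathbb Q\cup\{\pm\infty\}$.

The problem, whose source is Michael Benedikt and Ehud Hrushovski, "Model Equivalences", arXiv:2406.15235 (2024), reads: it is conjectured that every o-minimal structure is istem; prove or disprove. The conjecture is true.

**Theorem A.** If $M$ is o-minimal in the sense of Definition 3, then $\mathrm{Th}(M)$ is istem.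

A companion statement, not used for Theorem A, shows what goes wrong when endpoints are missing.

**Theorem B.**
(1) If $M$ expands an ordered field and $\mathrm{Th}(M)$ is istem, then $M$ is definably complete: every nonempty, bounded above subset of $M$ definable with parameters has a supremum in $M$.
(2) Let $M$ be a weakly o-minimal expansion of an ordered field, i.e. all subsets of $M$ definable with parameters are finite unions of convex sets. Then $\mathrm{Th}(M)$ is istem if and only if $M$ is o-minimal.

One external theorem is used (Pillay–Steinhorn, *Definable sets in ordered structures III*, Trans. AMS 309 (1988); for dense orders Knight–Pillay–Steinhorn, part II, Trans. AMS 295 (1986)): *if $M$ is o-minimal, then every $N\equiv M$ is o-minimal.*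

## 3. Closed cuts, and where the direct approach stops

Here is how far one gets by imitating Section 1. Let $M$ be o-minimal, $T'$ a reduct of $T^{eq}$ and $\phi(x,y)$ a $T'$-formula with $x$ a single real variable; put $X_y=\{x:\phi(x,y)\}$. The endpoints of the intervals of $X_e$ are points of $M$, but $T'$ may not know the order, and the reflection above shows that endpoints alone need not define $X_e$.

So add points that mark sides: choose $b_0<\dots<b_k$ alternating between $X_e$ and its complement, with $k$ as large as possible. Let $U$ be the set of $y$ such that $X_y$ shows the same pattern on the $b_i$, and suppose for the moment that no $X_y$ with $y\in U$ alternates more than $k$ times. Then on each $J_i=[b_i,b_{i+1}]$ the set $X_y$ is cut exactly once, always in the same direction; orient $J_i$ so that $X_y\cap J_i$ is an upper part. With $D(z)=\{y\in U:z\in X_y\}$ we get, for $z$ below $z'$ in $J_i$, the inclusion $D(z)\subseteq D(z')$; and outside the $J_i$ each $D(z)$ is $\emptyset$ or $U$. The relation $D(z)\subseteq D(z')$ is definable in $T'$ over $M$.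

If $k\ge1$ and *every* $X_y\cap J_i$ has a least element $s_i$, then
$$X_y=\bigcup_i\{z:D(z)\supseteq D(s_i)\}.$$
Indeed each set on the right is contained in $X_y$ because $y\in D(s_i)$, it contains $X_y\cap J_i$ by monotonicity, and a point $z\in X_y$ outside the $J_i$ has $D(z)=U$. If every complement $J_i\setminus X_y$ has a greatest element, the same argument with complements works.

The argument stops at a *mixed* set such as $X=[t,1]\cup(r,\infty)$, where one cut is closed on one side and another cut on the other side: neither $X$ nor its complement is a finite union of sets $\{z:D(z)\supseteq D(s)\}$ obtained in this way, since one of the required least elements is missing.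

Two changes get past this. First, we do not try to define $X_y$ outright. For a single cut with least element $s_i$, we look for a set $V_i\ni y$ of names, definable in $T'$ over $M$, on which the cut in $J_i$ is constant. If this set of names has full dimension, a dimension argument shows that the cut belongs to a small definable closure. So the names must be kept in a set of minimal dimension. Second, $V_i$ can fail to exist only if another cut moves while the one in $J_i$ stands still; o-minimality then allows only finitely many positions for the standing cut. The next sections build the tools, and Section 8 carries this out.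

## 4. Convex sets and convex equivalence relations

Let $T=\mathrm{Th}(M)$ be o-minimal. Let $\mathbb M\models T$ be $\kappa$-saturated and strongly $\kappa$-homogeneous with $\kappa>|L|+\aleph_0$. By the external theorem $\mathbb M$ is o-minimal. **From now on, through Section 9, $M$ denotes the home sort of $\mathbb M$**, and "small" means of size $<\kappa$. Unless the reduct $T'$ is mentioned, "definable", $\mathrm{dcl}$ and $\mathrm{acl}$ refer to $\mathbb M^{eq}$, with parameters allowed. $A$ always denotes a small subset of $\mathbb M^{eq}$. Note that $\mathrm{dcl}(A)$ is small.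

A definable subset of $M$ has finitely many maximal convex subsets, its *components*. They are linearly ordered, so each of them is definable over any set over which the given set is defined.

**Lemma 1.**
(i) Let $N\subseteq M$ be convex and $N=P\cup Q$ with $P<Q$ nonempty and definable. Then $P$ has a maximum or $Q$ has a minimum.
(ii) Let $C\subseteq M$ be nonempty, convex and definable. If $C$ has a strict lower bound, then $\inf C$ exists in $M$; otherwise $C$ is an initial segment of $M$. Dually for suprema.
(iii) $C$ as in (ii) is determined by its infimum and supremum, when they exist, and by which of them belong to $C$.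

*Proof.* (i) Suppose $P$ has no maximum. $P$ is a finite union of points and nonempty open intervals, and one of these is cofinal in $P$. It is not a point, so it is an interval $(u,v)$. Every $q\in Q$ is above the nonempty set $(u,v)\subseteq P$ and not in it, so $v\le q$; in particular $v\in M$. By cofinality $v>P$. As $P<v\le q$, convexity gives $v\in N\setminus P=Q$, and $v=\min Q$.

(ii) Let $C$ have a strict lower bound. Apply (i) to $N=M$, $P=\{x:x<C\}$, $Q=M\setminus P$; here $P$ is an initial segment, so $P<Q$, and $C\subseteq Q$. Every $q\in Q$ is $\ge$ some element of $C$. So if $Q$ has a minimum, this minimum lies in $C$ and is $\min C$. If $Q$ has no minimum, then $C$ has none either, since $\min C$ would be $\min Q$. Then every lower bound of $C$ is strict, the set of lower bounds is $P$, and $\max P=\inf C$. Finally, if $C$ has no strict lower bound and $x<c\in C$, there is $c'\in C$ with $c'\le x$, so $x\in C$ by convexity.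

(iii) If $l=\inf C$ exists, every $x>l$ fails to be a lower bound, so it is above some element of $C$. If $\inf C$ does not exist, $C$ is an initial segment, so each of its elements has everything below it in $C$. The same holds above. So apart from the points $\inf C,\sup C$ themselves, membership in $C$ is membership in the open interval with these ends, a missing end being read as $\pm\infty$. $\square$

The next lemma is the finiteness that will control the mixed cuts.

**Lemma 2.** A definable equivalence relation on $M$ with convex classes has only finitely many infinite classes.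

*Proof.* At most one class is an initial segment of $M$; all others have an infimum in $M$ by Lemma 1(ii).

*Each $z\in M$ is the infimum of at most two classes.* One is possibly the class of $z$. Suppose $C\ne C'$ both have infimum $z$ and omit $z$. Take $x\in C$, $x'\in C'$, say $x<x'$. Since $x>z=\inf C'$, there is $x''\in C'$ with $x''<x<x'$, so $x\in C'$ by convexity, a contradiction.

Let $G$ be the definable set of all infima of classes, and suppose there are infinitely many infinite classes. Their infima form an infinite subset of $G$, and $G$ is a finite union of points and open intervals, so some open interval $J\subseteq G$ contains infinitely many infima of infinite classes. Take two of them, $z<z'$, and an infinite class $C$ with $\inf C=z$.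

*There are $x_1<x_2$ in $C$ with $z<x_1\le z'$.* Pick $c_1<c_2$ in $C\setminus\{z\}$; both are $>z$. If $c_1\le z'$, use $c_1,c_2$. Otherwise $z'<c_1$. Since $z'$ is not a lower bound of $C$, there is $x\in C$ with $x<z'$. If $x>z$, use $x<c_1$. If $x=z$, then $z'\in C$ by convexity, and we use $z'<c_1$.

Now $x_1\in J\subseteq G$, so $x_1=\inf C'$ for some class $C'$. As $\inf C=z\ne x_1$, we have $C'\ne C$, so $x_1\notin C'$. Since $x_2>x_1$ is not a lower bound of $C'$, there is $x\in C'$ with $x_1<x<x_2$. By convexity $x\in C$, a contradiction. $\square$

For example, in $(\mathbb Q,<)$ a definable relation can collapse $(0,1)$ and $(2,5)$ to points, but not infinitely many intervals.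

## 5. Orders on imaginaries, exchange, and dimension

Three standard facts. A definable set invariant under $\mathrm{Aut}(\mathbb M/A)$ is $A$-definable. An element with a finite $\mathrm{Aut}(\mathbb M/A)$-orbit is in $\mathrm{acl}(A)$. If $(Y_t)_{t\in D}$ is an $A$-definable family of sets, there is an $A$-definable map $t\mapsto\mathrm{code}(Y_t)$ into a sort of $T^{eq}$ with $\mathrm{code}(Y_t)=\mathrm{code}(Y_{t'})$ if and only if $Y_t=Y_{t'}$: send $t$ to the class of $(t,\bar a)$, where $\bar a$ lists the parameters from $A$ that are used, modulo "defines the same set". Moreover $Y_t$ is $A$-definable if and only if $\mathrm{code}(Y_t)\in\mathrm{dcl}(A)$. For the half-lines $(-\infty,t)$, $t\in\mathbb Q$, the code carries the same information as $t$.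

**Lemma 3.** Every sort of $T^{eq}$ carries a $0$-definable linear order. Hence $\mathrm{acl}(A)=\mathrm{dcl}(A)$ in $\mathbb M^{eq}$. In particular, a set belonging to a finite, $\mathrm{Aut}(\mathbb M/A)$-invariant subset of an $A$-definable family is $A$-definable.

*Proof.* By recursion on $r$ we define a relation $\prec_r$ on definable subsets of $M^r$. Put $\emptyset\prec_0M^0$, only. For $r\ge1$ and definable $B,C\subseteq M^r$ put $B_t=\{x\in M^{r-1}:(t,x)\in B\}$ and $W_{BC}=\{t:B_t\ne C_t\}$. Let $B\prec_rC$ iff there is $w\in W_{BC}$ such that $B_t\prec_{r-1}C_t$ for all $t\in W_{BC}$ with $t\le w$. On a $0$-definable family this is a $0$-definable relation between the parameters. We show by induction on $r$ that it is a strict linear order. The case $r=0$ and irreflexivity are clear.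

*Totality.* If $B\ne C$, then $W_{BC}$ is nonempty and is the disjoint union of the definable sets $\{t:B_t\prec_{r-1}C_t\}$ and $\{t:C_t\prec_{r-1}B_t\}$. Both are finite unions of convex sets, and one convex subset of either set contains at most one term of a sequence alternating between them. So there is a longest sequence $w_0<\dots<w_k$ in $W_{BC}$ alternating between them. All $t\in W_{BC}$ with $t\le w_0$ are on the same side as $w_0$, since otherwise the sequence could be prolonged. So $w_0$ witnesses $B\prec_rC$ or $C\prec_rB$.

*Asymmetry.* If $w,w'$ witness $B\prec_rC$ and $C\prec_rB$, then $t=\min(w,w')\in W_{BC}$ satisfies $B_t\prec_{r-1}C_t\prec_{r-1}B_t$, a contradiction.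

*Transitivity.* Let $w_1,w_2$ witness $B\prec_rC$ and $C\prec_rH$, and let $w=\min(w_1,w_2)$. For $t\le w$ we have $B_t\preceq C_t\preceq H_t$, and at $t=w$ at least one of the two is strict. So $w\in W_{BH}$, and for $t\in W_{BH}$ with $t\le w$ we have $B_t\prec_{r-1}H_t$. Thus $w$ witnesses $B\prec_rH$.

Apply this to the elements of $M^r/\varepsilon$, viewed as subsets of $M^r$. For the second statement: a finite $A$-definable subset of a sort is linearly ordered by a $0$-definable order, so each of its elements is in $\mathrm{dcl}(A)$. For the last one, pass to codes: they have finite orbits over $A$, so they lie in $\mathrm{acl}(A)=\mathrm{dcl}(A)$. $\square$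

**Lemma 4 (exchange).** Let $a,b\in M$. If $b\in\mathrm{dcl}(Aa)\setminus\mathrm{dcl}(A)$, then $a\in\mathrm{dcl}(Ab)$.

*Proof.* Let $b=f(a)$ with $f$ an $A$-definable partial function. Let $x\sim x'$ iff $x=x'$, or $f$ is defined and constant on the closed interval between them. This is an $A$-definable equivalence relation with convex classes. The class of $a$ is the component of $f^{-1}(b)$ containing $a$, which is $Ab$-definable. If it is finite, then $a\in\mathrm{acl}(Ab)=\mathrm{dcl}(Ab)$. If it is infinite, it is one of the finitely many infinite classes (Lemma 2). These are permuted by $\mathrm{Aut}(\mathbb M/A)$ with their order preserved, so each is $A$-definable. Then $b$, the value of $f$ on the class, is in $\mathrm{dcl}(A)$, a contradiction. $\square$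

So $B\mapsto\mathrm{dcl}(AB)\cap M$ is a pregeometry on $M$. For a finite real tuple $a$ let $\dim(a/A)$ be the size of a basis of $a$ over $A$, that is, of a maximal subtuple independent over $A$. It can only decrease when $A$ is enlarged. In a dense linear order without endpoints and for real $A$, we have $\mathrm{dcl}(A)\cap M=A$, and $\dim(a/A)$ is the number of distinct entries of $a$ outside $A$.

**Lemma 5 (extension).** If $A\subseteq A'$ are small and $a$ is a finite real tuple, there is $a'\equiv_Aa$ with $\dim(a'/A')=\dim(a/A)$.

*Proof.* Let $a_1,\dots,a_r$ be a subtuple of $a$ that is a basis of $a$ over $A$. We find inductively $a_1',\dots,a_r'$ independent over $A'$ with $a_1'\dots a_i'\equiv_Aa_1\dots a_i$. Given $a'_{<i}$, transfer $\mathrm{tp}(a_i/Aa_{<i})$ to $a'_{<i}$. The result is a non-algebraic type, so each of its formulas has infinitely many solutions. Hence together with $\{x\ne g:g\in\mathrm{dcl}(A'a'_{<i})\cap M\}$ it is finitely satisfiable, and it is realized because the parameter set is small. Finally let $\sigma\in\mathrm{Aut}(\mathbb M/A)$ map $a_1\dots a_r$ to $a_1'\dots a_r'$ and put $a'=\sigma(a)$. Then $r\le\dim(a'/A')\le\dim(a'/A)=r$.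 $\square$

For an $A$-definable $D\subseteq M^m$ put $\dim D=\max\{\dim(a/A):a\in D\}$, and $\dim\emptyset=-\infty$. This does not depend on $A$: if $D$ is also $B$-definable, then by Lemma 5 from $A$ to $A\cup B$ (the tuple $a'\equiv_Aa$ is again in $D$) the maximum over $A$ equals the maximum over $A\cup B$, and likewise for $B$. Clearly $\dim D\le m$, and $\dim$ is monotone under inclusion.

The next lemma says that an imaginary computed from $a$ that costs $a$ no dimension is already in the base. A finite tuple of imaginaries counts as one imaginary, since it is interdefinable with one.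

**Lemma 6.** Let $a\in M^m$, $q\in\mathrm{dcl}(Aa)$ in $\mathbb M^{eq}$, and $\dim(a/Aq)=\dim(a/A)$. Then $q\in\mathrm{dcl}(A)$.

*Proof.* *Case $m=1$ and $a\notin\mathrm{dcl}(Aq)$.* Let $q=f(a)$ with $f$ an $A$-definable partial function on $M$, and let $C$ be the component of $f^{-1}(q)$ containing $a$; it is $Aq$-definable. If $l=\inf C\in M$ exists, then $l\in\mathrm{dcl}(Aq)\subseteq\mathrm{dcl}(Aa)$. If $l\notin\mathrm{dcl}(A)$, exchange gives $a\in\mathrm{dcl}(Al)\subseteq\mathrm{dcl}(Aq)$, a contradiction. So $l\in\mathrm{dcl}(A)$, and likewise for $\sup C$ if it exists. By Lemma 1(iii), $C$ is $A$-definable, and $q$, the value of $f$ on $C$, is in $\mathrm{dcl}(A)$.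

*General case.* Let $(a_1,\dots,a_r)$ be a subtuple of $a$ which is a basis of $a$ over $Aq$. It is independent over $A$ and $r=\dim(a/A)$, so it is also a basis over $A$; hence all entries of $a$ lie in $\mathrm{dcl}(Aa_1\dots a_r)$, and $q\in\mathrm{dcl}(Aa_1\dots a_r)$. Since $a_i\notin\mathrm{dcl}(Aa_1\dots a_{i-1}q)$, the first case over $Aa_1\dots a_{i-1}$ gives, successively for $i=r,r-1,\dots,1$, that $q\in\mathrm{dcl}(Aa_1\dots a_{i-1})$. At the end $q\in\mathrm{dcl}(A)$. $\square$

Let $E$ be a finite product of sorts of $T^{eq}$, and $\pi:M^m\to E$ the product of the quotient maps. For definable $D\subseteq E$ put $\mathrm{Dim}\,D=\dim\pi^{-1}(D)$. So $\mathrm{Dim}$ counts representatives. For $E=M^2$ modulo "same first coordinate", $M$ a dense linear order without endpoints, a single point has $\mathrm{Dim}=1$, because its preimage is $\{a\}\times M$, and $\mathrm{Dim}\,E=2$.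

**Lemma 7.** Let $D\subseteq E$ and a map $h$ on $D$, with values in a product of sorts of $T^{eq}$, be $A$-definable. If $q\in h(D)$ and $\mathrm{Dim}\,h^{-1}(q)=\mathrm{Dim}\,D$, then $q\in\mathrm{dcl}(A)$.

*Proof.* The set $h^{-1}(q)$ is $Aq$-definable, so there is $a\in\pi^{-1}(h^{-1}(q))$ with $\dim(a/Aq)=\mathrm{Dim}\,D$. Then $\mathrm{Dim}\,D\ge\dim(a/A)\ge\dim(a/Aq)=\mathrm{Dim}\,D$, and $q=h(\pi(a))\in\mathrm{dcl}(Aa)$. Apply Lemma 6. $\square$

**Lemma 8.** Let $\Sigma(y)$ be a partial type over a small set $A$ and $h$ an $A$-definable map, defined on a definable set implied by $\Sigma$, with $h(y)\in\mathrm{dcl}(A)$ for all $y\models\Sigma$. Then there is a finite conjunction $\sigma$ of formulas of $\Sigma$ such that $\{h(y):y\models\sigma\}$ is finite. In particular $\{h(y):y\models\Sigma\}$ is finite.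

*Proof.* By compactness a finite conjunction of formulas of $\Sigma$ implies the domain of $h$; consider only conjunctions containing it. If the statement fails for all of them, $\Sigma(y)\cup\{h(y)\ne g:g\in\mathrm{dcl}(A)\}$ is finitely satisfiable. It is over a small set, hence realized, a contradiction. $\square$

## 6. A set of names of minimal dimension

Let $T'$ be a reduct of $T^{eq}$ containing the home sort. The corresponding reduct $\mathbb M'$ of $\mathbb M^{eq}$ is $\kappa$-saturated. Call a set *$T'_M$-definable* if it is definable in $\mathbb M'$ with parameters from $M$. Let $\phi(x,y)$ be a $T'$-formula, $x$ ranging over $M^n$ and $y$ over a finite product $E$ of sorts of $T'$. Put $X_y=\phi(M^n,y)=\{x\in M^n:\phi(x,y)\}$.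

**Goal.** Every $X_e$, $e\in E$, is $T'_M$-definable.

**Step 1: the goal suffices for Theorem A.** The purpose is to pass from $\mathbb M'$ to all models of $T'$. Up to equivalence there are at most $|L|+\aleph_0<\kappa$ many $T'$-formulas $\delta(x,x')$ with $x'$ real. If for no finite list $\delta_1,\dots,\delta_N$ the sentence
$$\forall y\bigvee_{i}\exists x'\forall x\,\big(\phi(x,y)\leftrightarrow\delta_i(x,x')\big)$$
belonged to $T'$, then the formulas $\neg\exists x'\forall x(\phi(x,y)\leftrightarrow\delta(x,x'))$ would be finitely satisfiable together, and by saturation some $e$ would realize all of them, against the goal. So $T'$ contains such a sentence. Hence in every model of $T'$ each relation $\phi(x,e)$ on the home sort is definable with parameters from the home sort. As $\phi$ was arbitrary, this is Definition 1.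

**Step 2: shrinking the set of names.** The purpose is to replace $e$ by a name for which no further $T'_M$-definable information can lower the dimension. Fix $e$, let $p=\mathrm{tp}_{T'}(e/\emptyset)$, and let
$$d=\min\{\mathrm{Dim}\,D:\ D\subseteq E\ \ T'_M\text{-definable},\ D\cap p(\mathbb M)\ne\emptyset\}.$$
Choose $D$ attaining $d$, defined in $T'$ over a finite tuple $c$ from $M$, choose $e_1\in D\cap p(\mathbb M)$, and let $p'=\mathrm{tp}_{T'}(e_1/c)$. Since $p'\supseteq p$:
$$\text{every }T'_M\text{-definable }V\subseteq E\text{ containing a realization of }p'\text{ has }\mathrm{Dim}\,V\ge d=\mathrm{Dim}\,D.\tag{1}$$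
It is enough to treat $e_1$. If $X_{e_1}=\delta(M^n,b)$ with $\delta$ a $T'$-formula and $b$ from $M$, then the formula $\exists x'\forall x(\phi(x,y)\leftrightarrow\delta(x,x'))$ is in $p$, so it holds of $e$, and $X_e$ is $T'_M$-definable too.

In the half-line example over a saturated dense order, with $e$ naming $(-\infty,0)$, the set $D=\{e\}$ is $T'_M$-definable, since $H_e$ is $\{x:\neg\mathrm{Btw}(x,0,-1)\}$. Its preimage in $M^2$ is $\{(0,b):b<0\}$, so $\mathrm{Dim}\,D=1$; and no set containing a half-line name has smaller $\mathrm{Dim}$, since its preimage contains a set $\{a\}\times H$ with $H$ infinite. There $d=1$, and $D$ determines the set it names.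

**Step 3: finiteness claims, one variable at a time.** In general we aim at "determined up to finitely many possibilities". For $a\in M^{n-j}$ let $X_{y,a}=\{x\in M^j:\phi(a,x;y)\}$.

**Claim$_j$** ($0\le j\le n$). For every $a\in M^{n-j}$ the set $\{X_{y,a}:y\models p'\}$ is finite.

Claim$_0$ holds since $M^0$ has only two subsets. Given Claim$_j$, there are a formula of $p'$ defining a set $D_j\subseteq D$, and $\ell_j<\omega$, with
$$|\{X_{y,a}:y\in D_j\}|\le\ell_j\qquad\text{for all }a\in M^{n-j}.\tag{2}$$
Otherwise, for every $\psi\in p'$ and every $N$ there are $a$ and $y_1,\dots,y_N\models\psi$ with pairwise distinct $X_{y_i,a}$. Saturation then yields one $a$ and infinitely many realizations of $p'$ with pairwise distinct $X_{y,a}$, contradicting Claim$_j$.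

**Step 4: Claim$_n$ implies the goal.** By (2) with $j=n$, the family $\{X_y:y\in D_n\}$ is finite, so some finite $F\subseteq M^n$ separates its members: it meets every nonempty symmetric difference of two of them. As $e_1\in D_n$,
$$X_{e_1}=\{x:\exists y\in D_n\,(X_y\cap F=X_{e_1}\cap F\ \wedge\ \phi(x,y))\},$$
and this is $T'_M$-definable: the first condition only prescribes, for each of the finitely many $f\in F$, whether $\phi(f,y)$ holds.

It remains to prove Claim$_{j+1}$ from Claim$_j$. This takes Sections 7 to 9.

## 7. Sections over the line and their alternations

Assume Claim$_j$ with $j<n$, and take $D_j$ and $\ell=\ell_j$ from (2). Fix $a\in M^{n-j-1}$ and let $A$ be the set of entries of $c,a$.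

**Step 5: from subsets of $M^{j+1}$ to subsets of an almost one-dimensional set $Z$.** We code $X_{y,a}\subseteq M^{j+1}$ by listing its fibres $X_{y,at}\subseteq M^j$ over $t\in M$; for each $t$ there are at most $\ell$ of them. On $M^{n-j-1}\times M\times E$ let $(a,t,y)\approx(a',t',y')$ iff $a=a'$, $t=t'$ and $X_{y,at}=X_{y',at}$. This is $0$-definable in $T'$. Add the quotient to $T'$ as an imaginary sort; this does not change the definable sets on the old sorts of $T'$. For our fixed $a$ let
$$Z=\{[(a,t,y)]:t\in M,\ y\in D_j\},\qquad \rho:Z\to M,\quad[(a,t,y)]\mapsto t.$$
By (2), the fibres of $\rho$ have between $1$ and $\ell$ elements. For example, if $j=0$, then $X_{y,at}$ is one of the two subsets of $M^0$, and $Z$ consists of at most two copies of $M$, "in" and "out".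

Although $Z$ lives on an imaginary sort, it is harmless:
$$\text{every }z\in Z\text{ is definable in }T'\text{ over }M.\tag{3}$$
Let $z=[(a,t,y)]$ with $y\in D_j$. Choose a finite $F\subseteq M^j$ separating the at most $\ell$ sets $X_{y',at}$, $y'\in D_j$. Then $z$ is the unique $[(a,t,y')]$ with $y'\in D_j$ and $X_{y',at}\cap F=X_{y,at}\cap F$. So elements of $Z$ may be used as parameters in $T'_M$-definitions.

For $y\in D_j$ put $\hat X_y=\{[(a,t,y)]:t\in M\}\subseteq Z$. Then $\hat X_y=\hat X_{y'}$ if and only if $X_{y,a}=X_{y',a}$. The relation $z\in\hat X_y$ is definable in $T'$ over $A$, because it says $z=[(a,\rho(z),y)]$.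

**Step 6: an auxiliary order on $Z$, definable in $T$ but not in $T'$.** By Lemma 3 each fibre of $\rho$ is $0$-definably ordered, uniformly. Let $g_\nu(t)$ be the $\nu$-th element of $\rho^{-1}(t)$, defined on $M_\nu=\{t:|\rho^{-1}(t)|\ge\nu\}$, for $1\le\nu\le\ell$. Then $Z$ is the disjoint union of the sets $g_\nu(N)$, $N$ a component of $M_\nu$. These finitely many $A$-definable sets are called *pieces*. Order $Z$ by $z\triangleleft z'$ iff $z\in g_\nu(M_\nu)$, $z'\in g_{\nu'}(M_{\nu'})$ and either $\nu<\nu'$, or $\nu=\nu'$ and $\rho(z)<\rho(z')$. This is an $A$-definable strict linear order. Pieces are convex for it and, via $\rho$, order isomorphic to convex definable subsets of $M$. Hence definable subsets of $Z$ are finite unions of $\triangleleft$-convex sets.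

For definable $X\subseteq Z$ let $\mathrm{alt}(X)$ be the largest $k$ such that there are $z_0\triangleleft\dots\triangleleft z_k$ alternating between $X$ and $Z\setminus X$. On the line, for instance, $[t,1]\cup(r,\infty)$ with $1<r$ has $\mathrm{alt}=3$. The numbers $\mathrm{alt}(\hat X_y)$ are bounded for $y\in D_j$: otherwise, by saturation, some $\hat X_y$ would have an infinite alternating sequence $z_0\triangleleft z_1\triangleleft\cdots$, which a finite union of convex sets cannot have.

**Step 7: marking the sides.** We now choose the points $b_i$ of Section 3. Fix an arbitrary $y_0\models p'$ and let $p''=\mathrm{tp}_{T'}(y_0/ca)\supseteq p'$. Let $k=\max\{\mathrm{alt}(\hat X_y):y\models p''\}$. As $p''(y)\cup\{\mathrm{alt}(\hat X_y)>k\}$ is inconsistent, some formula of $p''$ defines $D''\subseteq D_j$ with $\mathrm{alt}(\hat X_y)\le k$ for all $y\in D''$. Choose $y_1\models p''$ with $\mathrm{alt}(\hat X_{y_1})=k$, witnessed by $b_0\triangleleft\dots\triangleleft b_k$. Put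
$$U=\{y\in D'':\ b_i\in\hat X_y\Leftrightarrow b_i\in\hat X_{y_1}\ (0\le i\le k)\},\qquad A'=A\cup\{b_0,\dots,b_k\},$$
and let $J_i$ be the closed $\triangleleft$-interval from $b_i$ to $b_{i+1}$, for $0\le i<k$. Then $U$ is $A'$-definable and, by (3), $T'_M$-definable; and $y_1\in U\subseteq D''\subseteq D_j\subseteq D$.

Let $y\in U$. Since $b_0,\dots,b_k$ alternate for $\hat X_y$ and $\mathrm{alt}(\hat X_y)\le k$, no longer alternating sequence exists. So all $z\triangleleft b_0$ lie on the same side of $\hat X_y$ as $b_0$, and all $z$ with $b_k\triangleleft z$ on the same side as $b_k$. Moreover there are no $b_i\triangleleft z\triangleleft z'\triangleleft b_{i+1}$ with $z$ on the side of $b_{i+1}$ and $z'$ on the side of $b_i$: inserting $z,z'$ would lengthen the sequence. So in $J_i$ the points on the side of $b_i$ form an initial part and those on the side of $b_{i+1}$ a final part. Let $\le_i$ be the non-strict version of $\triangleleft$ on $J_i$ or its reverse, chosen so that the endpoint of $J_i$ lying in $\hat X_{y_1}$ is the $\le_i$-largest element; this choice is independent of $y$. Then for all $y\in U$ the set $J_i\cap\hat X_y$ is $\le_i$-upward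 closed, $J_i\setminus\hat X_y$ is $\le_i$-downward closed, and both are nonempty.

## 8. Upward systems and the cut that waits

We want to treat $\hat X_y$ and its complement by one argument, so we name what they have in common.

**Definition 4.** A family $\mathcal Y=(Y_y)_{y\in U}$ of subsets of $Z$ together with linear orders $\le_i$ on $J_i$ ($i<k$) is an *upward system* if

- the relation $z\in Y_y$ is $A'$-definable in $T$, and it is $T'_M$-definable;
- each $\le_i$ is the non-strict version of $\triangleleft$ on $J_i$ or its reverse;
- for all $y\in U$ and $i<k$, the set $J_i\cap Y_y$ is $\le_i$-upward closed and $\emptyset\ne J_i\cap Y_y\ne J_i$;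
- for $z\in Z\setminus\bigcup_iJ_i$, the set $D(z):=\{y\in U:z\in Y_y\}$ is $\emptyset$ or $U$.

We define $D(z)$ by the same formula for all $z\in Z$. The relation $D(z)\subseteq D(z')$ is $T'_M$-definable, and since $J_i\cap Y_y$ is upward closed,
$$z\le_iz'\text{ in }J_i\ \Longrightarrow\ D(z)\subseteq D(z').\tag{4}$$
By the end of Step 7 there are two upward systems: $\mathcal Y^+=(\hat X_y)_{y\in U}$ with the orders $\le_i$, and $\mathcal Y^-=(Z\setminus\hat X_y)_{y\in U}$ with the reversed orders.

*An example of the trouble.* Let $\mathbb R$ with its order stand in for $Z$, let $b=(0,1,2,3)$, and let $Y_{(t,r)}=[t,1]\cup(r,\infty)$, where $(t,r)$ runs over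
$$U=\{(t,2):0<t<\tfrac12\}\ \cup\ \{(\tfrac12,r):2\le r<\tfrac52\}\ \cup\ \{(t,\tfrac52):\tfrac12<t\le1\}.$$
The first cut moves up to $\tfrac12$, waits there while the second cut moves from $2$ to $\tfrac52$, and then moves on. For $z\in[0,1]$ we have $D(z)=\{(t,r)\in U:t\le z\}$, and for $w\in[2,3]$ we have $D(w)=\{(t,r)\in U:r<w\}$. Take $y=(\tfrac12,r)$ with $2<r<\tfrac52$. The points $u<\tfrac12$ close to $\tfrac12$ satisfy $D(u)\subsetneq D(\tfrac12)$, and we would like to say that $Y_y$ misses everything squeezed just below $D(\tfrac12)$. But for $2<w<\tfrac52$ we have
$$D(u)\subseteq D(w)\subsetneq D(\tfrac12)\qquad\text{for all }u<\tfrac12\text{ in }[0,1],$$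
since $D(w)=\{(t,2):0<t<\frac12\}\cup\{(\frac12,r'):2\le r'<w\}$; and the points $w\in(r,\frac52)$ do belong to $Y_y$. Removing from consideration the $z$ with $D(z)\supseteq D(v)$ for one $v>r$ does not help, as $Y_y$ has no least point above $2$. So the pinning formula fails. On the other hand, a whole interval of points $w$ is squeezed directly below $D(s)$ only for $s=\tfrac12$. For $0<s<\tfrac12$, the sets $D(w)$ are either empty (at $w=2$) or contain all $(t,2)$ with $t<\frac12$. For $s>\tfrac12$, each $D(w)$ with $w\le\frac52$ misses $(u,\frac52)$ for $\frac12<u<s$, and $D(w)=U$ for $w>\frac52$. And $D(0)=\emptyset$. The value $\tfrac12$ at which the cut waits can be read off from the family. This is alternative (b) below.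

**Lemma 9.** Let $\mathcal Y$ be an upward system and $y\in U$. Write $J_i^+=J_i\cap Y_y$ and $J_i^-=J_i\setminus Y_y$, and let $i$ be such that $J_i^+$ has a $\le_i$-least element. Then at least one of the following holds:
(a) there is a $T'_M$-definable $V_i\subseteq U$ with $y\in V_i$ and $J_i\cap Y_{y'}=J_i\cap Y_y$ for all $y'\in V_i$;
(b) $J_i\cap Y_y$ is $A'$-definable.

*Proof.* **The pinning sets.** We first write down the $T'_M$-definable set squeezed below the cut. Let $I=\{i'<k:J_{i'}^+\text{ has a }\le_{i'}\text{-least element}\}$, and let $s_{i'}$ be this least element for $i'\in I$; so $i\in I$. Consider tuples $v=(v_{i'})_{i'<k}$ with $v_{i'}\in J_{i'}^+$ for all $i'$, and $v_{i'}=s_{i'}$ if $i'\in I$. Put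
$$P_v=\bigcup_{i'<k}\{z\in Z:D(z)\supseteq D(v_{i'})\}.$$
Since $y\in D(v_{i'})$, we have $P_v\subseteq Y_y$. For $u\in J_i^-$ put
$$R(u,v)=\{z\in Z\setminus P_v:\ D(u)\subseteq D(z)\subsetneq D(s_i)\}.$$
By (3) this is $T'_M$-definable.

**Case 1: $R(u,v)\cap Y_y=\emptyset$ for some $u,v$.** Here we get (a). Put
$$V_i=\{y'\in U:\ s_i\in Y_{y'},\ R(u,v)\cap Y_{y'}=\emptyset\}.$$
It is $T'_M$-definable and contains $y$. Let $y'\in V_i$. Since $s_i\in Y_{y'}$, we have $J_i^+=\{z\in J_i:z\ge_is_i\}\subseteq J_i\cap Y_{y'}$. Conversely let $z\in J_i^-$, and let $z_1$ be the $\le_i$-larger of $z,u$, so $z_1\in J_i^-$. Then $D(u)\subseteq D(z_1)\subseteq D(s_i)$ by (4), and $y\in D(s_i)\setminus D(z_1)$, so the last inclusion is proper. Also $z_1\notin P_v$, because $P_v\subseteq Y_y$. So $z_1\in R(u,v)$, hence $y'\notin D(z_1)\supseteq D(z)$, i.e. $z\notin Y_{y'}$. Thus $J_i\cap Y_{y'}=J_i^+$, and (a) holds.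

**Case 2: for all $u,v$ there is $w\in Y_y\setminus P_v$ with $D(u)\subseteq D(w)\subsetneq D(s_i)$.** Here we get (b).

*Where such a $w$ lies.* Since $y\in D(w)$ and $D(w)\ne U$, the point $w$ lies in some $J_{i'}$, hence in $J_{i'}^+$. As $w\notin P_v$, (4) gives $w<_{i'}v_{i'}$. So $i'\notin I$, because for $i'\in I$ the element $v_{i'}=s_{i'}$ is the least element of $J_{i'}^+$.

*One interval serves for all $u,v$.* There is one $i'\notin I$ such that
$$\begin{gathered}\text{for all }u\in J_i^-\text{ and }v'\in J_{i'}^+\text{ there is }w\in J_{i'}^+\\ \text{with }w<_{i'}v'\text{ and }D(u)\subseteq D(w)\subsetneq D(s_i).\end{gathered}\tag{5}$$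
Otherwise choose for each $i'\notin I$ a failing pair $(u^{i'},v_{i'})$, and put $v_{i'}=s_{i'}$ for $i'\in I$. Let $u$ be the $\le_i$-largest of the $u^{i'}$ (arbitrary in $J_i^-$ if there is no $i'\notin I$). For this $u$ and $v$ there is $w$ as above; it lies in $J_{i'}^+$ with $w<_{i'}v_{i'}$ for some $i'\notin I$, and $D(u^{i'})\subseteq D(u)\subseteq D(w)\subsetneq D(s_i)$. This contradicts the choice of $(u^{i'},v_{i'})$.

Fix $i'$ as in (5). Then $D(u)\subseteq D(w')$ for all $u\in J_i^-$ and $w'\in J_{i'}^+$: take $v'=w'$ in (5) and use (4). Also, taking for $w_0$ any $w$ provided by (5), we have $w_0\in J_{i'}^+$ and, by (4), $D(w')\subsetneq D(s_i)$ for all $w'\le_{i'}w_0$ in $J_{i'}^+$.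

*The squeezed sets.* For $s\in J_i$ define
$$B_s=\{w\in J_{i'}:\ D(w)\subsetneq D(s),\text{ and }D(u)\subseteq D(w)\text{ for all }u\in J_i\text{ with }D(u)\subsetneq D(s)\}.$$
The set $B_{s_i}$ is infinite. Indeed, if $u\in J_i$ and $D(u)\subsetneq D(s_i)$, then $u\in J_i^-$, since $u\ge_is_i$ would give $D(u)\supseteq D(s_i)$. So by the previous paragraph $B_{s_i}\supseteq\{w'\in J_{i'}^+:w'\le_{i'}w_0\}$, and this is infinite because $J_{i'}^+$ has no least element.

*Only finitely many distinct $B_s$ are infinite.* Each $B_s$ is convex in $J_{i'}$: by (4) its first condition passes to smaller $w$ and its second to larger $w$. If $D(s)=D(s')$, then $B_s=B_{s'}$. If $D(s')\subsetneq D(s)$, then $B_s\cap B_{s'}=\emptyset$, since $w$ in both would satisfy $D(s')\subseteq D(w)\subsetneq D(s')$. As $\{D(s):s\in J_i\}$ is a chain, distinct $B_s$ are disjoint, and $B_s=B_{s'}\ne\emptyset$ implies $D(s)=D(s')$. For each piece $Q$, the relation "$w=w'$, or $w,w'$ lie in a common $B_s$" on $Q$ is a definable equivalence relation with convex classes. Transported by $\rho$ to the convex set $\rho(Q)\subseteq M$ and extended by equality to $M$, it satisfies the hypothesis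 of Lemma 2. So on each piece only finitely many classes are infinite. There are finitely many pieces, every infinite $B_s$ meets one of them in an infinite class, and such a class determines $B_s$ by disjointness.

*Conclusion.* A nonempty $B_s$ determines $D(s)$, hence the set $S_s:=\{z\in J_i:D(z)\supseteq D(s)\}$. So $\{S_s:s\in J_i,\ B_s\text{ infinite}\}$ is a finite family, and it is $\mathrm{Aut}(\mathbb M/A')$-invariant, because $U,J_i,J_{i'}$ and $D(\cdot)$ are $A'$-definable. By Lemma 3 its members are $A'$-definable. Finally $S_{s_i}=J_i^+$: the inclusion $\supseteq$ is (4), and $D(z)\supseteq D(s_i)\ni y$ implies $z\in Y_y$. So (b) holds. $\square$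

## 9. From single cuts back to the finiteness claim

**Lemma 10.** For every $y\in U$ with $y\models p''$, the set $\hat X_y$ is $A'$-definable.

*Proof.* Fix such $y$; write $J_i^+=J_i\cap\hat X_y$, $J_i^-=J_i\setminus\hat X_y$, and $\le_i$ for the orders of $\mathcal Y^+$. Outside $\bigcup_iJ_i$, $\hat X_y$ is $A'$-definable: there it is determined by which of $b_0,b_k$ lie in it. So it suffices to show that each $J_i^+$ is $A'$-definable. We sort the indices by the shape of the cut.

*Gap indices: $J_i^+$ has no $\le_i$-least and $J_i^-$ no $\le_i$-greatest element.* Here o-minimality shows that the cut can only fall between two pieces. Suppose a piece $Q$ meets both $J_i^+$ and $J_i^-$. Then $\rho$ maps $Q\cap J_i$ isomorphically onto a convex subset of $M$, which is the union of the images of $Q\cap J_i^-$ and $Q\cap J_i^+$; one of these lies entirely below the other. By Lemma 1(i), whatever the direction of $\le_i$, the set $Q\cap J_i^-$ has a $\le_i$-greatest element or $Q\cap J_i^+$ has a $\le_i$-least element. In the first case let $g$ be this element and let $s\in Q\cap J_i^+$. Any $u\in J_i^-$ with $u>_ig$ would satisfy $g<_iu<_is$, so $u\in Q$ by convexity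 of $Q$, contradicting the choice of $g$. Hence $g$ is the $\le_i$-greatest element of $J_i^-$, a contradiction. The second case is symmetric: the $\le_i$-least element of $Q\cap J_i^+$ would be the least element of $J_i^+$. So no piece meets both, and $J_i^+$ is the intersection of $J_i$ with a union of pieces. Hence it is $A'$-definable.

*Other indices.* If $J_i^+$ has a $\le_i$-least element, apply Lemma 9 to $\mathcal Y^+$. Otherwise $J_i^-$ has a $\le_i$-greatest element, that is, a least one for the reversed order; apply Lemma 9 to $\mathcal Y^-$. In either case $J_i^+$ (equivalently $J_i^-=J_i\setminus J_i^+$) is $A'$-definable, or there is a $T'_M$-definable $V_i\subseteq U$ containing $y$ on which $J_i\cap\hat X_{y'}$ is constant as $y'$ varies. Call $i$ *resolved* in the latter case.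

*Resolved indices.* Here the minimality of $d$ is used. Let $V=U\cap\bigcap_{i\text{ resolved}}V_i$. It is $T'_M$-definable and contains $y\models p'$, so $\mathrm{Dim}\,V\ge d$ by (1), while $\mathrm{Dim}\,U\le\mathrm{Dim}\,D=d$. Let $h(y')$, for $y'\in U$, be the tuple of the codes of $J_i\cap\hat X_{y'}$, $i$ resolved. This is an $A'$-definable map, and it is constant on $V$. So $V\subseteq h^{-1}(h(y))\subseteq U$, and $\mathrm{Dim}\,h^{-1}(h(y))=\mathrm{Dim}\,U=d$. Lemma 7 over $A'$ gives $h(y)\in\mathrm{dcl}(A')$. So $J_i^+$ is $A'$-definable for resolved $i$ too. $\square$

**Step 8: $X_{y_1,a}$ is $T'_M$-definable.** We turn Lemma 10 into finiteness, and finiteness into a definition. The set $U$ and the map $y\mapsto\mathrm{code}(\hat X_y)$ on $D_j$ are $A'$-definable. By Lemma 10 and Lemma 8, applied over $A'$ to $\Sigma=p''\cup\{y\in U\}$, some formula of $p''$ defines $D'''\subseteq D''$ such that $\{\hat X_y:y\in U\cap D'''\}$ is finite. Equivalently, $\{X_{y,a}:y\in U\cap D'''\}$ is finite. Choose a finite $F\subseteq M^{j+1}$ separating the sets in the latter family. As $y_1\in U\cap D'''$,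
$$X_{y_1,a}=\{x:\exists y\in U\cap D'''\,(X_{y,a}\cap F=X_{y_1,a}\cap F\ \wedge\ \phi(a,x;y))\}$$
is $T'_M$-definable, say $X_{y_1,a}=\delta(M^{j+1},m)$ with $\delta$ a $T'$-formula and $m$ from $M$. (The sort added in Step 5 does not matter: it creates no new definable sets on the old sorts.)

**Step 9: transfer to $y_0$.** The formula $\exists m'\forall x(\phi(a,x;y)\leftrightarrow\delta(x,m'))$ is over $a$ and holds of $y_1\models p''=\mathrm{tp}_{T'}(y_0/ca)$. Hence it holds of $y_0$, and $X_{y_0,a}$ is $T'_M$-definable.

**Step 10: getting rid of the points $b_i$.** We use minimality of $d$ a second time, now over $A$. The set $\{y\in D:X_{y,a}=X_{y_0,a}\}$ is $T'_M$-definable and contains $y_0\models p'$. By (1) it has $\mathrm{Dim}=d=\mathrm{Dim}\,D$. It is a fibre of the $A$-definable map $y\mapsto\mathrm{code}(X_{y,a})$ on $D$, so Lemma 7 gives $\mathrm{code}(X_{y_0,a})\in\mathrm{dcl}(A)$.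

Here $y_0\models p'$ was arbitrary, and $A$ consists of the entries of $c,a$ only; it does not depend on $y_0$. So Lemma 8 with $\Sigma=p'$ shows that $\{X_{y,a}:y\models p'\}$ is finite. As $a\in M^{n-j-1}$ was arbitrary, Claim$_{j+1}$ holds. By induction Claim$_n$ holds, and Steps 4 and 1 give Theorem A. $\blacksquare$

## 10. Gaps in ordered fields

In Lemma 10 a cut without an endpoint on either side could not fall inside a piece. In an ordered field where definable sets can have such cuts, the conclusion fails. The simplest case to keep in mind is $(\mathbb Q,<,+,\cdot)$ with $C=\{x:x<0\text{ or }x^2<2\}$, the cut at $\sqrt2$. The sets $uC+v$ with $u>0$ and $v$ rational are the cuts at $v+u\sqrt2$. Name all of them and forget everything else. Any increasing piecewise affine bijection of $\mathbb Q$ with finitely many breakpoints in $\mathbb Q$ permutes these cuts, and such maps can fix any given finite set of rationals while moving the cut at $\sqrt2$. The proof of Theorem B(1) is this argument in general. In this section $M$ is again a given structure, not a saturated one.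

**Proof of Theorem B(1).** Let $M$ expand an ordered field $K$ (so $K$ is the home sort), and suppose $M$ is not definably complete. We show that $\mathrm{Th}(M)$ is not istem. Call a nonempty proper initial segment $C\subsetneq K$ a *gap* if $C$ has no maximum and $K\setminus C$ has no minimum.

*There is a definable gap.* Let $B$ be definable, nonempty, bounded above, without supremum, and let $C=\{x:\exists b\in B\ x\le b\}$. It is a nonempty initial segment, and it is proper: if $r$ is an upper bound of $B$, then $r+1\notin C$. A maximum of $C$ would be the maximum of $B$, hence $\sup B$. Suppose $K\setminus C$ had a minimum $r$. Then $r$ would be an upper bound of $B$. Every upper bound of $B$ lies in $K\setminus C$, as one in $C$ would be $\max B=\sup B$. So $r=\sup B$, a contradiction.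

*The reduct.* Write $C=C_{d_0}$ with $C_d=\varphi(K,d)$, $\varphi$ without parameters, and let $P=\{d:C_d\text{ is a gap}\}$, a $0$-definable set. Let
$$\mathcal F=\{uC_d+v:\ u\in K_{>0},\ v\in K,\ d\in P\},$$
a family of gaps. Let $E$ be the imaginary sort of triples $(u,v,d)$, two triples with $u>0$ and $d\in P$ being identified iff they give the same set $uC_d+v$, and all remaining triples forming one additional class. Let $R(x,e)$ hold iff $e$ is the class of a triple with $u>0$, $d\in P$ and $x\in uC_d+v$. Consider the reduct of $T^{eq}$, $T=\mathrm{Th}(M)$, with sorts $K,E$ and the single relation $R$. Write $X_e=R(K,e)$ and let $e$ be the class of $(1,0,d_0)$, so $X_e=C$.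

*A map that moves $C$.* Suppose $C$ is definable in $(K,E;R)$ over a finite set $s\subseteq K$. Since $C$ has no maximum and $K\setminus C$ no minimum, there are $p_0<p<q<q_0$ in $K$ with $p_0,p\in C$ and $q,q_0\notin C$, such that every element of $s\cap C$ is $<p_0$ and every element of $s\setminus C$ is $>q_0$. Let $\sigma:K\to K$ be the increasing bijection which is the identity outside $[p_0,q_0]$ and maps $[p_0,p]$ affinely onto $[p_0,q]$ and $[p,q_0]$ affinely onto $[q,q_0]$. It fixes $s$ pointwise.

*$\sigma$ maps $\mathcal F$ onto itself.* Let $X\in\mathcal F$. Each of $p_0,p,q_0$ is in $X$ or not, and $X$ is an initial segment. So there is an interval $(\alpha,\beta)$ among $(-\infty,p_0),(p_0,p),(p,q_0),(q_0,\infty)$ with $\alpha\in X$ or $\alpha=-\infty$, and $\beta\notin X$ or $\beta=+\infty$. Since $X$ is nonempty without maximum, $X\cap(\alpha,\beta)$ is cofinal in $X$. On this interval $\sigma(x)=u'x+v'$ with $u'>0$. So the initial segments $\sigma(X)$ and $u'X+v'$ have a common cofinal subset, hence are equal, and $\sigma(X)=u'X+v'\in\mathcal F$. The same applies to $\sigma^{-1}$, which is piecewise affine and increasing with the breakpoints $p_0,q,q_0\in K$.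

*Contradiction.* The elements of $E$ other than the additional class correspond bijectively to the members of $\mathcal F$. Hence $\sigma$ induces an automorphism of $(K,E;R)$, fixing the additional class, and this automorphism fixes $s$ pointwise. But $p\in C$ and $\sigma(p)=q\notin C$, so $\sigma(C)\ne C$, contradicting definability over $s$. Thus $C=R(K,e)$ is definable with a parameter from $E$ but not with parameters from $K$, so $K$ is not stably embedded in this reduct, and $\mathrm{Th}(M)$ is not istem.

**Proof of Theorem B(2).** If $M$ is o-minimal, $\mathrm{Th}(M)$ is istem by Theorem A. Conversely, let $M$ be a weakly o-minimal expansion of an ordered field $K$ with $\mathrm{Th}(M)$ istem. By (1), $M$ is definably complete, and via $x\mapsto-x$ the same holds for infima. So every nonempty convex definable set has its infimum and supremum in $K\cup\{\pm\infty\}$, and is therefore a point, or an open interval together with at most two endpoints. Hence every definable subset of $M$ is a finite union of points and open intervals, i.e. $M$ is o-minimal. $\blacksquare$
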